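\title{Rotation invariant K\"ahler--Einstein metrics induced by projective space}

\begin{abstract}
We prove that a connected K\"ahler--Einstein manifold which admits a holomorphic isometric immersion into a finite-dimensional complex projective space, and which has around one point a potential depending only on $|z_1|^2,\dots,|z_n|^2$, is locally holomorphically isometric to a product of projective spaces carrying integer multiples of the Fubini--Study metrics. The exponential of the potential is a polynomial $P$ with nonnegative coefficients, and the Einstein equation becomes a polynomial identity for $P$. From this identity we deduce that the Newton polytope of $P$ is smooth and that its two-dimensional faces are triangles with equal sides or parallelograms. Such a polytope is a product of simplices, and the uniqueness of K\"ahler--Einstein metrics then identifies the metric. We also list all potentials and treat complete manifolds and compact toric manifolds.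
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All manifolds are connected. Let $(M,g)$ be a K\"ahler manifold of complex dimension $n\ge1$ with K\"ahler form $\omega$. A \emph{potential} is a local real function $\Phi$ with $\omega=\frac i2\partial\bar\partial\Phi$. In holomorphic coordinates the Ricci form is $\rho=-i\partial\bar\partial\log\det(\partial_i\bar\partial_j\Phi)$, and $g$ is \emph{K\"ahler--Einstein} if $\rho=2\lambda\omega$ for a real constant $\lambda$; for $n=1$ this means constant curvature. The Fubini--Study metric $g_{FS}$ on $\mathbb{CP}^N$ has the potential $\log(1+\|z\|^2)$ in affine coordinates.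

The metric $g$ is \emph{projectively induced} if there is a holomorphic isometric immersion of $(M,g)$ into $(\mathbb{CP}^N,g_{FS})$ for some $N<\infty$. It is \emph{rotation invariant} if there are a point $p_0\in M$, holomorphic coordinates $z_1,\dots,z_n$ centered at $p_0$, and a potential near $p_0$ of the form $\Phi(|z_1|^2,\dots,|z_n|^2)$. The first condition says that $g$ is the metric which an immersed complex submanifold inherits from projective space. Under the second, the torus $T=(S^1)^n$ that rotates the coordinates acts near $p_0$ by isometries fixing $p_0$. We ask which K\"ahler--Einstein metrics have both properties.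

\subsection{The models}\label{sub:models}

The matrix $\partial_i\bar\partial_j\log(1+\|z\|^2)=\delta_{ij}(1+\|z\|^2)^{-1}-\bar z_iz_j(1+\|z\|^2)^{-2}$ on $\mathbb C^n$ has determinant $(1+\|z\|^2)^{-n-1}$. Consider $X=\mathbb{CP}^{n_1}\times\dots\times\mathbb{CP}^{n_k}$ with the metric $d_1g_{FS}\oplus\dots\oplus d_kg_{FS}$, $d_a>0$. On the affine chart $\mathbb C^{n_1}\times\dots\times\mathbb C^{n_k}\ni(z_{(1)},\dots,z_{(k)})$ it has the rotation invariant potential $\sum_ad_a\log(1+\|z_{(a)}\|^2)$, whose complex Hessian has determinant $\prod_ad_a^{n_a}(1+\|z_{(a)}\|^2)^{-n_a-1}$. Hence $\rho=i\partial\bar\partial\sum_a(n_a+1)\log(1+\|z_{(a)}\|^2)$ on this dense chart, and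
\begin{equation}\label{eq:modelEinstein}
\rho=2\lambda\omega\ \text{ on }X\quad\Longleftrightarrow\quad\lambda d_a=n_a+1\ \text{ for }a=1,\dots,k.
\end{equation}
If the $d_a$ are integers, the metric is projectively induced. Indeed, in homogeneous coordinates $Z_{(a)}$ the \emph{normalized Segre--Veronese map}
\[
\big([Z_{(1)}],\dots,[Z_{(k)}]\big)\longmapsto\Big[\prod_{a=1}^k\sqrt{\tfrac{d_a!}{\alpha_a!}}\;Z_{(a)}^{\alpha_a}\Big]_{|\alpha_1|=d_1,\dots,|\alpha_k|=d_k}
\]
embeds $X$ into $\mathbb{CP}^N$ with $N=\prod_a\binom{n_a+d_a}{n_a}-1$, and by the multinomial theorem the squared norm of the vector of its components is $\prod_a\|Z_{(a)}\|^{2d_a}$, so that it pulls $g_{FS}$ back to $\bigoplus_ad_ag_{FS}$. For nonintegral $d_a$ the metric is not projectively induced (Remark~\ref{rem:integer}).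

It remains to solve \eqref{eq:modelEinstein} in positive integers. Put
\begin{equation}\label{eq:ca}
G=\gcd(n_1+1,\dots,n_k+1),\qquad c_a=\frac{n_a+1}{G}.
\end{equation}
If \eqref{eq:modelEinstein} holds, then $d_a=qc_a$ with $q=G/\lambda>0$. Since $\gcd(c_1,\dots,c_k)=1$, there are integers $t_a$ with $\sum_at_ac_a=1$, so $q=\sum_at_ad_a$ is an integer when the $d_a$ are. The product metrics with all three properties are therefore exactly the metrics $q\bigoplus_ac_ag_{FS}$ with $q$ a positive integer, and the natural guess is that locally there is nothing else.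

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $(M,g)$ be a connected, projectively induced and rotation invariant K\"ahler--Einstein manifold. Then there are positive integers $k,n_1,\dots,n_k,q$ such that, with $c_a$ as in \eqref{eq:ca}, every point of $M$ has a neighborhood holomorphically isometric to an open subset of
\[
\big(\mathbb{CP}^{n_1}\times\dots\times\mathbb{CP}^{n_k},\ q(c_1g_{FS}\oplus\dots\oplus c_kg_{FS})\big).
\]
\end{theorem}

This proves the conjecture posed in \cite{Salis}. The sign of the Einstein constant is not assumed; its positivity is part of the conclusion. The proof also gives the potentials explicitly and has two global consequences.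

\begin{theorem}\label{thm:potentials}
Let $\Phi(|z_1|^2,\dots,|z_n|^2)$ be a rotation invariant potential near $0\in\mathbb C^n$ of a K\"ahler--Einstein metric. The metric is projectively induced near $0$ if and only if there are a partition $\{1,\dots,n\}=I_1\sqcup\dots\sqcup I_k$, numbers $\sigma_i>0$ and an integer $q\ge1$ such that, with $n_a=|I_a|$ and $c_a$ as in \eqref{eq:ca},
\[
\Phi=\Phi(0)+\sum_{a=1}^kq\,c_a\log\Big(1+\sum_{i\in I_a}\sigma_i|z_i|^2\Big).
\]
The smallest possible $N$ is then $\prod_a\binom{n_a+qc_a}{n_a}-1$, and every such immersion is, up to a unitary transformation, the normalized Segre--Veronese map, in rescaled coordinates, into a linear subspace.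
\end{theorem}

\begin{corollary}\label{cor:complete}
If, in Theorem~\ref{thm:main}, $M$ is complete, then $(M,g)$ is globally holomorphically isometric to $\big(\prod_a\mathbb{CP}^{n_a},\,q\bigoplus_ac_ag_{FS}\big)$.
\end{corollary}

\begin{corollary}\label{cor:toric}
A compact toric manifold carrying a projectively induced K\"ahler--Einstein metric is a product of projective spaces, and the metric is, up to holomorphic isometry, $q\bigoplus_ac_ag_{FS}$.
\end{corollary}

\subsection{Plan of the proof}

Rotation invariance and $N<\infty$ make $e^{\Phi-\Phi(0)}$ a polynomial $P$ in $x_i=|z_i|^2$, and the Einstein equation becomes an identity between polynomials (Section~\ref{sec:poly}). We do not solve this identity coefficient by coefficient. We determine instead the Newton polytope $\Delta$ of $P$, going up in the dimension of its faces: vertices (Section~\ref{sec:vertices}), edges (Section~\ref{sec:edges}) and two-dimensional faces (Section~\ref{sec:faces}). Two tools are used throughout, a comparison of Newton polytopes and a comparison of pole orders along irreducible factors; Section~\ref{sec:examples} shows both on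 examples. The two-dimensional faces force $\Delta$ to be a product of simplices (Section~\ref{sec:product}). The metric then extends to a K\"ahler--Einstein metric on a product of projective spaces, where the uniqueness theorem of Bando and Mabuchi applies (Section~\ref{sec:end}). Section~\ref{sec:complements} proves the remaining statements and shows what fails without each hypothesis.

\section{From the metric to a polynomial identity}\label{sec:poly}

We write $x_i=|z_i|^2$, $x^\alpha=\prod_ix_i^{\alpha_i}$, $\mathbf 1=(1,\dots,1)$, and $e_1,\dots,e_n$ for the standard basis of $\mathbb Z^n$.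

\subsection{The potential is the logarithm of a polynomial}

A $T$-invariant power series in $z,\bar z$ contains only the monomials $z^\alpha\bar z^\alpha$, while a real pluriharmonic function on a polydisc is $h+\bar h$ with $h$ holomorphic and contains only monomials $z^\alpha$ and $\bar z^\alpha$. In particular a $T$-invariant pluriharmonic function on a polydisc centered at $0$ is constant.

\begin{proposition}\label{prop:poly}
Let $\Phi$ be a rotation invariant potential near $0\in\mathbb C^n$ of a K\"ahler metric, and let $f$ be a holomorphic isometric immersion of a neighborhood of $0$ into $\mathbb{CP}^N$, $N<\infty$. Then near $0$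
\[
e^{\Phi-\Phi(0)}=P(x)=\sum_{\alpha\in A}a_\alpha x^\alpha,
\]
where $A\subset\mathbb Z_{\ge0}^n$ has at most $N+1$ elements, $a_\alpha>0$ for $\alpha\in A$, $a_0=1$ and $e_1,\dots,e_n\in A$. Up to a unitary transformation of $\mathbb{CP}^N$, $f$ is the map $z\mapsto[\sqrt{a_\alpha}\,z^\alpha]_{\alpha\in A}$ into a linear subspace.
\end{proposition}

\begin{proof}
After a unitary transformation $f(0)=[1:0:\dots:0]$, and on a small polydisc $f$ is given in affine coordinates by a series $f=\sum_{\alpha\ne0}f_\alpha z^\alpha$ with $f_\alpha\in\mathbb C^N$. Put
\[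
F=1+\|f\|^2=1+\sum_{\alpha,\beta\ne0}\langle f_\alpha,f_\beta\rangle z^\alpha\bar z^\beta .
\]
Both $\Phi$ and $\log F$ are potentials of the metric, so $\Phi-\log F=h+\bar h$ with $h$ holomorphic; in particular $\Phi$ is real analytic. Every monomial of $\log F=\sum_{j\ge1}(-1)^{j-1}(F-1)^j/j$ involves both $z$ and $\bar z$, and so does every nonconstant monomial of the $T$-invariant series $\Phi$. Hence $h+\bar h$ is the constant $\Phi(0)$, and $F=e^{\Phi-\Phi(0)}$ is $T$-invariant. This means $\langle f_\alpha,f_\beta\rangle=0$ for $\alpha\ne\beta$. At most $N$ pairwise orthogonal vectors of $\mathbb C^N$ are nonzero, so $F=P(x)$ with $A=\{0\}\cup\{\alpha:f_\alpha\ne0\}$ and $a_\alpha=\|f_\alpha\|^2$. The matrix $(\partial_i\bar\partial_j\Phi)$ at $0$ is diagonal with entries $\|f_{e_i}\|^2$, which are positive. Finally, a unitary map of $\mathbb C^N$ taking the orthonormal vectors $f_\alpha/\sqrt{a_\alpha}$ to standard basis vectors brings $f$ to the stated form.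
\end{proof}

\begin{remark}\label{rem:integer}
For $\bigoplus_ad_ag_{FS}$ the function $\prod_a(1+\|z_{(a)}\|^2)^{d_a}$ must be a polynomial in $x$ if the metric is projectively induced. Setting all variables but one equal to zero, we see that $(1+x_i)^{d_a}$ is a polynomial, so $d_a$ is an integer.
\end{remark}

\subsection{The logarithmic Hessian}

Let $\theta_i=x_i\,\partial/\partial x_i$. For a nonzero Laurent polynomial $f$ in $r$ variables with complex coefficients, $\theta_i\theta_j\log f$ denotes the rational function $(f\,\theta_i\theta_jf-\theta_if\,\theta_jf)/f^2$; it is additive under products and vanishes for monomials. Put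
\[
\mathcal H(f)=\det(\theta_i\theta_j\log f)_{i,j\le r},\qquad
\mathcal B(f)=\det\begin{pmatrix}f&\theta_jf\\ \theta_if&\theta_i\theta_jf\end{pmatrix}.
\]
The Schur complement of the corner entry $f$ is the matrix $f\cdot(\theta_i\theta_j\log f)$, so
\begin{equation}\label{eq:BH}
\mathcal B(f)=f^{\,r+1}\,\mathcal H(f).
\end{equation}
The rational function $\mathcal H(f)$ is convenient for pole orders, the Laurent polynomial $\mathcal B(f)$ for supports. If $f=\sum_\alpha a_\alpha x^\alpha$, the bordered matrix equals $VDV^{T}$, where $V$ has the columns $(1,\alpha)^T$, $\alpha\in\operatorname{supp}f$, and $D$ is diagonal with entries $a_\alpha x^\alpha$. The Cauchy--Binet formula gives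
\begin{equation}\label{eq:CB}
\mathcal B(f)=\sum_S\Big(\prod_{\alpha\in S}a_\alpha\Big)\det(V_S)^2\,x^{\Sigma S},\qquad\Sigma S=\sum_{\alpha\in S}\alpha,
\end{equation}
summed over the $(r+1)$-element subsets $S$ of $\operatorname{supp}f$, and $\det(V_S)\ne0$ exactly when $S$ is affinely independent. Call such an $S$ a \emph{simplex} of $\operatorname{supp}f$. We shall use three facts.
\begin{itemize}
\item[(P1)] If $f$ has nonnegative coefficients, nothing cancels in \eqref{eq:CB}: $\operatorname{supp}\mathcal B(f)$ is the set of all $\Sigma S$ with $S$ a simplex of $\operatorname{supp}f$.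
\item[(P2)] $\mathcal H(f)$ does not change if $f$ is multiplied by a monomial, or under a change of variables $y_j=x^{b_j}$ with $b_1,\dots,b_r$ a basis of $\mathbb Z^r$. Indeed $\theta_i^x=\sum_j(b_j)_i\,\theta_j^y$, so the determinant is multiplied by $\det(b_1,\dots,b_r)^2=1$.
\item[(P3)] For a linear functional $\varphi$ on $\mathbb R^r$ let $\operatorname{in}_\varphi f$ be the sum of the terms of $f$ at whose exponents $\varphi$ is minimal on $\operatorname{supp}f$. Then $\operatorname{in}_\varphi(fg)=\operatorname{in}_\varphi f\cdot\operatorname{in}_\varphi g$, because the right side is nonzero and all other terms of $fg$ have larger weight. Hence $\min_{\operatorname{supp}f}\varphi$ is additive under products, and the Newton polytope $\operatorname{Newt}f=\operatorname{conv}(\operatorname{supp}f)$ satisfies $\operatorname{Newt}(fg)=\operatorname{Newt}f+\operatorname{Newt}g$.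
\end{itemize}
The operators $\theta_i$ enter through the following identity: if $u$ is a function of $x_i=|z_i|^2$, then $z_i\bar z_j\,\partial_i\bar\partial_ju=(z_i\partial_i)(\bar z_j\bar\partial_j)u=\theta_i\theta_ju$, and therefore
\begin{equation}\label{eq:complexreal}
x^{\mathbf 1}\det(\partial_i\bar\partial_ju)=\det(\theta_i\theta_ju).
\end{equation}

\subsection{The Einstein equation}

From now on $(M,g)$ is as in Theorem~\ref{thm:main}, with $\rho=2\lambda\omega$, and $P$ is the polynomial of Proposition~\ref{prop:poly} at $p_0$. Rescaling the coordinates we arrange $a_{e_i}=1$ for all $i$. Let $\Delta=\operatorname{Newt}P=\operatorname{conv}A$; it is $n$-dimensional since $A\ni0,e_1,\dots,e_n$.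

\begin{proposition}\label{prop:Einstein}
Put $\mu=n+1-\lambda$. On $\mathbb R_{>0}^n$,
\begin{equation}\label{eq:main}
\mathcal H(P)=x^{\mathbf 1}P^{-\lambda},\qquad\text{equivalently}\qquad\mathcal B(P)=x^{\mathbf 1}P^\mu .
\end{equation}
The number $\mu$ is rational and nonnegative, $Q=P^\mu$ is a polynomial with nonnegative coefficients, $\operatorname{Newt}Q=\mu\Delta$, and $\operatorname{supp}\mathcal B(P)=\mathbf 1+\operatorname{supp}Q$.
\end{proposition}

\begin{proof}
The equation $\rho=2\lambda\omega$ says that $\log\det(\partial_i\bar\partial_j\log P)+\lambda\log P$ is pluriharmonic near $0$. This function is $T$-invariant, since a rotation conjugates the matrix by a diagonal unitary matrix. Hence it is constant, and it vanishes at $0$ by our normalization. So $\det(\partial_i\bar\partial_j\log P)=P^{-\lambda}$ near $0$, and \eqref{eq:complexreal} gives \eqref{eq:main} for small $x$. Both sides are real analytic on $\mathbb R_{>0}^n$, so \eqref{eq:main} holds there.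

A simplex of $A$ does not lie in a coordinate hyperplane, so every coordinate of $\Sigma S$ is at least $1$. By \eqref{eq:CB}, $Q=\mathcal B(P)/x^{\mathbf 1}$ is a polynomial with nonnegative coefficients. As $s\to\infty$, $Q(s\mathbf 1)$ grows like $s^{\deg Q}$ and $P(s\mathbf 1)^\mu$ like $s^{\mu\deg P}$, so $\mu=\deg Q/\deg P$. Fix an integer $t\ge1$ with $t\mu\in\mathbb Z$. Then $Q^t=P^{t\mu}$ as polynomials, and (P3) gives $t\operatorname{Newt}Q=t\mu\Delta$.
\end{proof}

The integer $t$ keeps this meaning below. The case $\mu=0$, in which $Q=1$, needs no separate treatment.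

\section{Two examples}\label{sec:examples}

\begin{example}[dimension one]\label{ex:one}
Let $n=1$ and $P=\prod_{j=1}^\ell(1-x/\zeta_j)^{m_j}$ with distinct roots $\zeta_j\ne0$. From $\theta\log(x-\zeta)=x/(x-\zeta)$ we get
\begin{equation}\label{eq:onevar}
\mathcal H(P)=-\sum_{j=1}^\ell\frac{m_j\zeta_j\,x}{(x-\zeta_j)^2}.
\end{equation}

\emph{Pole orders.} The function \eqref{eq:onevar} has a double pole at each root, whatever the multiplicity, so $\mathcal B(P)=P^2\mathcal H(P)$ vanishes at $\zeta_j$ to order exactly $2m_j-2$. The identity $\mathcal B(P)^t=x^tP^{t\mu}$ gives the order $\mu m_j=(2-\lambda)m_j$. Hence $\lambda m_j=2$: all multiplicities equal one integer $m$, and $P=S^m$ with $S=\prod_j(1-x/\zeta_j)$. Now $\mathcal H(P)=m\mathcal H(S)$ and $P^{-\lambda}=S^{-2}$, so \eqref{eq:main} reads $m\,\mathcal B(S)=x$.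

\emph{Extreme terms.} By \eqref{eq:CB}, $\mathcal B(S)=\sum_{i<j}s_is_j(j-i)^2x^{i+j}$ for $S=\sum_is_ix^i$. If $\ell'<\ell$ are the two largest exponents of $S$, only the pair $(\ell',\ell)$ contributes in degree $\ell+\ell'$, so $\deg\mathcal B(S)=\ell+\ell'$. This must be $1$, so $\ell=1$ and $P=(1+x/m)^m$. The potential $m\log(1+|z|^2/m)$ is that of $m\,g_{FS}$ in the coordinate $z/\sqrt m$.
\end{example}

In dimension two, extreme terms see only the boundary of the Newton polygon, and this is not enough.

\begin{example}[the hexagon]\label{ex:hexagon}
Let $n=2$, with variables $x,y$, and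
\[
P=(1+x)(1+y)(1+xy)=1+x+y+2xy+x^2y+xy^2+x^2y^2 .
\]
Its Newton polygon $\Delta$ is the hexagon in Figure~\ref{fig:polygons}, with the interior point $(1,1)$. With $\alpha=x/(1+x)^2$, $\beta=y/(1+y)^2$, $\gamma=xy/(1+xy)^2$, the matrix $(\theta_i\theta_j\log P)$ has the rows $(\alpha+\gamma,\gamma)$ and $(\gamma,\beta+\gamma)$, so
\[
\mathcal H(P)=\alpha\beta+\alpha\gamma+\beta\gamma=\frac{xy\,\big[(1+xy)^2+x(1+y)^2+y(1+x)^2\big]}{P^2}=\frac{xy\,(P+4xy)}{P^2}.
\]
Thus $\mathcal B(P)=xy\,P\,(P+4xy)$. Comparing degrees, \eqref{eq:main} could hold only with $\mu=2$, $\lambda=1$, and it fails, by the term $\mathcal B(P)-xyP^2=4x^2y^2P$. The exponents of this error lie in $(2,2)+\Delta$, in the interior of $(1,1)+2\Delta$: on the boundary of the Newton polygon the two sides of \eqref{eq:main} agree term by term. Pole orders detect the failure at once. Along $1+x=0$ the function $\mathcal H(P)$ has a pole of order two, since $P+4xy$ restricts to $-4y$, whereas $xyP^{-1}$ has a pole of order one.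
\end{example}

The core of the proof, in Section~\ref{sec:faces}, turns this observation into an argument that applies to every two-dimensional face of $\Delta$.

\section{Vertices}\label{sec:vertices}

An $n$-dimensional polytope $\Pi\subset\mathbb R^n$ with vertices in $\mathbb Z^n$ is \emph{smooth} if exactly $n$ edges meet at each vertex $v$ and their primitive direction vectors $b_1,\dots,b_n$ form a basis of $\mathbb Z^n$. Then $\Pi\subset v+\operatorname{cone}(b_1,\dots,b_n)$. The faces of $\Pi$ through $v$ are the sets $\Pi\cap(v+\operatorname{cone}(b_j:j\in J))$, $J\subset\{1,\dots,n\}$, of dimension $|J|$: a functional $\varphi$ that is minimal at $v$ has $\varphi(b_i)\ge0$ for all $i$, and it is minimal on the set with $J=\{j:\varphi(b_j)=0\}$. We say that the $b_j$, $j\in J$, \emph{span} this face. The \emph{length} of an edge $[v,v+db]$ with $b$ primitive is the integer $d$.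

The point $0$ is a vertex of $\Delta$, because $0\in A\subset\mathbb Z_{\ge0}^n$, and there we know that $A$ contains the neighbors $e_1,\dots,e_n$ and lies in the cone they span. The first step is to show that every vertex looks the same.

\begin{lemma}\label{lem:vertex}
For every vertex $v$ of $\Delta$ there is a basis $b_1,\dots,b_n$ of $\mathbb Z^n$ with $v+b_i\in A$, $A-v\subset\sum_i\mathbb Z_{\ge0}b_i$ and
\begin{equation}\label{eq:vertex}
\sum_{i=1}^nb_i=\mathbf 1-\lambda v .
\end{equation}
In particular $\Delta$ is smooth, and the $b_i$ are the primitive edge vectors at $v$. At $v=0$ they are $e_1,\dots,e_n$.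
\end{lemma}

\begin{proof}
Let $C$ be the cone generated by $A-v$; it is $n$-dimensional and contains no line, and its extreme rays are the directions of the edges of $\Delta$ at $v$. Let $U$ be the nonempty open cone of functionals that are positive on $(A-v)\setminus\{0\}$. Its closure is the dual cone of $C$.

\emph{Step 1: a simplex that is minimal for all $\varphi\in U$.} Every $\varphi\in U$ is minimized on $\operatorname{Newt}\mathcal B(P)=\mathbf 1+\mu\Delta$ only at $\mathbf 1+\mu v$. This point is therefore a vertex and lies in $\operatorname{supp}\mathcal B(P)$. By (P1), $\mathbf 1+\mu v=\Sigma S_0$ for a simplex $S_0$ of $A$, and $\varphi(\Sigma S_0)\le\varphi(\Sigma S)$ for all simplices $S$ of $A$ and all $\varphi\in U$. We claim $v\in S_0$. Otherwise write $(1,v)$ in the basis $(1,\alpha)$, $\alpha\in S_0$, of $\mathbb R^{n+1}$ and replace an $\alpha$ with nonzero coefficient by $v$. The result is a simplex of smaller weight, since $\varphi(v)<\varphi(\alpha)$. So $S_0=\{v,v+b_1,\dots,v+b_n\}$ with $b_1,\dots,b_n$ a basis of $\mathbb R^n$, and $\sum_ib_i=\mathbf 1+\mu v-(n+1)v=\mathbf 1-\lambda v$. Note that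 $\mu v\in\mathbb Z^n$.

\emph{Step 2: $C=\operatorname{cone}(b_1,\dots,b_n)$.} For $\beta\in\mathbb R^n$ write $\beta=\sum_ic_i(\beta)b_i$. Let $\beta\in A-v$ and $c_i(\beta)\ne0$. Replacing $v+b_i$ by $v+\beta$ in $S_0$ gives a simplex, so $\varphi(\beta)\ge\varphi(b_i)$ for all $\varphi\in U$, and $\beta-b_i\in C$ by duality. Every extreme ray of $C$ is spanned by some $\beta\in A-v$; choosing $i$ with $c_i(\beta)\ne0$, the decomposition $\beta=b_i+(\beta-b_i)$ inside $C$ forces $b_i$ onto that ray. So every extreme ray contains one of the $n$ vectors $b_i$. An $n$-dimensional cone without lines has at least $n$ extreme rays and is generated by them. Hence there are exactly $n$, spanned by $b_1,\dots,b_n$, and $c(\beta)=(c_1(\beta),\dots,c_n(\beta))$ has nonnegative entries for $\beta\in A-v$.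

\emph{Step 3: integrality.} So far $c(\beta)$ is only known to lie in $\frac1m\mathbb Z_{\ge0}^n$, where $m=|\det(b_1,\dots,b_n)|$. To do better we use the next terms of $Q=P^\mu$ near the vertex $\mu v$. Let $y_i=x^{b_i}$, a diffeomorphism of $\mathbb R_{>0}^n$ with $x^\beta=y^{c(\beta)}$. Then
\[
x^{-\mu v}Q=(x^{-v}P)^\mu=a_v^\mu\Big(1+\sum_{0\ne\beta\in A-v}\frac{a_{v+\beta}}{a_v}\,y^{c(\beta)}\Big)^\mu .
\]
The left side is a polynomial in $u_i=y_i^{1/m}$, because $\operatorname{supp}Q-\mu v\subset\mathbb Z^n\cap\mu(\Delta-v)\subset\mathbb Z^n\cap C$. For small $u$ the right side is a convergent binomial series in the $u_i$. Comparing the two series, we find that for each $\gamma\in\operatorname{supp}Q$ the vector $c(\gamma-\mu v)$ is a sum, possibly empty, of vectors $c(\beta)$ with $\beta\in A-v$.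

Put $|c|=\sum_ic_i$. Suppose that some $c(\beta)$, $\beta\in A-v$, is not integral. Among these choose $c^*=c(\beta^*)$ with $\delta=|c^*|$ minimal, and choose $i$ with $c_i^*\ne0$. Let $S$ be obtained from $S_0$ by replacing $v+b_i$ by $v+\beta^*$. By (P1), $\gamma=\Sigma S-\mathbf 1$ lies in $\operatorname{supp}Q$, and
\[
\gamma-\mu v=\Sigma S_0-b_i+\beta^*-\mathbf 1-\mu v=\beta^*-b_i .
\]
So the nonintegral vector $c^*-e_i$, with $|c^*-e_i|=\delta-1$, is a sum of vectors $c(\beta)$. One summand is nonintegral and contributes at least $\delta$, and the others contribute at least $0$, a contradiction. Hence $A-v\subset\sum_i\mathbb Z_{\ge0}b_i$. Since $e_j=(e_j-v)-(0-v)$ lies in $\sum_i\mathbb Zb_i$ for every $j$, the $b_i$ form a basis of $\mathbb Z^n$.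

At $v=0$ the cone $C$ lies in the orthant and contains all $e_i$, so it is the orthant.
\end{proof}

Fix a vertex $v$, put $y_i=x^{b_i}$, and write $P=x^vP_v(y)$. By Lemma~\ref{lem:vertex}, $P_v$ is a polynomial with nonnegative coefficients, with constant term $a_v>0$ and linear coefficients $a_{v+b_i}>0$. It satisfies the same equation as $P$.

\begin{lemma}\label{lem:chart}
With $y_i=|w_i|^2$,
\begin{equation}\label{eq:chart}
\det\big(\partial_{w_i}\bar\partial_{w_j}\log P_v\big)=P_v^{-\lambda}\qquad\text{for all }w\in\mathbb C^n .
\end{equation}
\end{lemma}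

\begin{proof}
By (P2), \eqref{eq:main} and \eqref{eq:vertex}, $\mathcal H(P_v)=x^{\mathbf 1}P^{-\lambda}=x^{\mathbf 1-\lambda v}P_v^{-\lambda}=y^{\mathbf 1}P_v^{-\lambda}$ on $\mathbb R_{>0}^n$. By \eqref{eq:complexreal} this is \eqref{eq:chart} where all $w_i\ne0$, and both sides are continuous on $\mathbb C^n$.
\end{proof}

To study a face we restrict \eqref{eq:chart} to a coordinate subspace. Let $F$ be the face spanned at $v$ by $b_1,\dots,b_r$, and expand
\[
P_v=R(y_1,\dots,y_r)+\sum_{j>r}y_jR_j(y_1,\dots,y_r)+\big(\text{terms of order }\ge2\text{ in }y_{r+1},\dots,y_n\big).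
\]
The \emph{face polynomial} $R$ collects the terms of $P$ with exponents in $F$, and its Newton polytope is $F$ in the coordinates $c_1,\dots,c_r$. We have $R(0)=a_v>0$ and $R_j(0)=a_{v+b_j}>0$.

\begin{lemma}[face equation]\label{lem:face}
On $\mathbb R_{>0}^r$ we have $\mathcal B(R)\prod_{j>r}R_j=y_1\cdots y_r\,R^\mu$. Consequently, every irreducible factor in $\mathbb C[y_1,\dots,y_r]$ of $\mathcal B(R)$ or of some $R_j$ is proportional to one of the $y_i$ or divides $R$.
\end{lemma}

\begin{proof}
We have $\log P_v=\log R+\sum_{j>r}|w_j|^2R_j/R$ up to terms of order at least two in $|w_{r+1}|^2,\dots,|w_n|^2$. At a point with $w_j=0$ for all $j>r$, an entry $\partial_{w_i}\bar\partial_{w_j}\log P_v$ with $i\ne j$ and $\max(i,j)>r$ retains a factor $w_l$ or $\bar w_l$ with $l>r$ and vanishes. So the matrix in \eqref{eq:chart} is block diagonal with blocks $(\partial_{w_i}\bar\partial_{w_j}\log R)_{i,j\le r}$ and $\operatorname{diag}(R_j/R)_{j>r}$. Multiplying \eqref{eq:chart} by $y_1\cdots y_r\,R^{n+1}$ and using \eqref{eq:complexreal} and \eqref{eq:BH} gives the equation. Its $t$-th power is a polynomial identity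 with right side $(y_1\cdots y_r)^tR^{t\mu}$, and unique factorization gives the rest.
\end{proof}

For $r<n$ the face polynomial need not satisfy an equation of the form \eqref{eq:main}: we do not know how the factors of $R^\mu$ are distributed among $\mathcal B(R)$ and the $R_j$. Only the qualitative second statement of Lemma~\ref{lem:face} is used below.

\section{Edges}\label{sec:edges}

Let $E$ be the edge from $v$ to $v'=v+db_1$, of length $d$. For $j\ge2$ consider the $2$-face spanned by $b_1,b_j$ at $v$. At $v'$ it is spanned by $-b_1$ and a second primitive edge vector $b_j'$. Both $(b_1,b_j)$ and $(-b_1,b_j')$ are parts of bases of $\mathbb Z^n$ and span the same plane, so they are bases of the same rank two lattice, and $b_j,b_j'$ point to the same side of $E$. Hence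
\begin{equation}\label{eq:beta}
b_j'=b_j-\beta_jb_1\qquad\text{with }\beta_j\in\mathbb Z .
\end{equation}
The integer $\beta_j$ measures how much the two neighboring edges lean toward each other. It does not depend on the endpoint of $E$ from which we start, since $b_j=b_j'-\beta_j(-b_1)$.

\begin{lemma}\label{lem:edge}
For the face $F=E$, with $y=y_1$ and $c=a_{v+b_1}/(d\,a_v)>0$,
\[
R=a_v(1+cy)^d,\qquad R_j=a_{v+b_j}(1+cy)^{d-\beta_j}\quad(j\ge2).
\]
\end{lemma}

\begin{proof}
Let $R$ have $\ell$ distinct roots, all nonzero, with multiplicities $m_1,\dots,m_\ell$ and $\sum_im_i=d$. As in Example~\ref{ex:one}, formula \eqref{eq:onevar} shows that $\mathcal B(R)$ vanishes at the $i$-th root to order exactly $2m_i-2$. By Lemma~\ref{lem:vertex} at $v$ and at $v'$, the support of $R$ contains $0,1,d-1,d$ and lies in $[0,d]$. By (P1) the exponents of $\mathcal B(R)$ are the sums of two distinct exponents of $R$, so the smallest is $1$ and the largest is $2d-1$. By Lemma~\ref{lem:face}, $\mathcal B(R)$ has no roots other than $0$ and those of $R$. Counting roots, $2d-1=1+\sum_i(2m_i-2)=1+2d-2\ell$, so $\ell=1$. The linear coefficient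 of $R$ determines $c$.

By Lemma~\ref{lem:face} and $R_j(0)=a_{v+b_j}\ne0$, $R_j$ is $a_{v+b_j}$ times a power of $1+cy$, and it remains to find its degree. The monomial $y^m$ occurs in $R_j$ if and only if $A$ contains
\[
v+mb_1+b_j=v'+(d-\beta_j-m)(-b_1)+b_j' .
\]
Lemma~\ref{lem:vertex} at $v'$ gives $m\le d-\beta_j$, and it also gives $v'+b_j'\in A$, which is the case $m=d-\beta_j$; this number is nonnegative by Lemma~\ref{lem:vertex} at $v$. So $\deg R_j=d-\beta_j$.
\end{proof}

Fix a $2$-face $F$. Each edge $E$ of $F$ has a length $d_E$ and an integer $\beta_E$ defined by \eqref{eq:beta}. The coefficient of $P$ at the point diagonally next to a vertex can be computed from either edge, and this links adjacent edges.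

\begin{lemma}\label{lem:kappa}
The ratio $\kappa_F=\beta_E/d_E$ is the same for all edges $E$ of $F$.
\end{lemma}

\begin{proof}
Let $E,E'$ be the edges of $F$ at a vertex $v$, in the directions $b_i,b_j$. By Lemma~\ref{lem:edge} for $E$, the coefficient of $y_iy_j$ in $P_v$ is the linear coefficient of $R_j$, namely
\begin{equation}\label{eq:diagcoef}
\frac{a_{v+b_i}\,a_{v+b_j}}{a_v}\Big(1-\frac{\beta_E}{d_E}\Big).
\end{equation}
By Lemma~\ref{lem:edge} for $E'$ it is the same expression with $E'$ in place of $E$. So the ratios agree for adjacent edges, and hence for all edges of the polygon.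
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick] (0,0)--(2,0)--(0,2)--cycle;
\foreach \x/\y in {0/0,1/0,2/0,0/1,1/1,0/2} \fill (\x,\y) circle (1.6pt);
\node at (1,-0.55) {$\beta_E=1$};
\draw[thick] (3.5,0)--(5.5,0)--(5.5,1)--(3.5,1)--cycle;
\foreach \x/\y in {3.5/0,4.5/0,5.5/0,3.5/1,4.5/1,5.5/1} \fill (\x,\y) circle (1.6pt);
\node at (4.5,-0.55) {$\beta_E=0$};
\draw[thick] (7,0)--(8,0)--(9,1)--(9,2)--(8,2)--(7,1)--cycle;
\foreach \x/\y in {7/0,8/0,9/1,9/2,8/2,7/1,8/1} \fill (\x,\y) circle (1.6pt);
\node[above right] at (8,1) {$2$};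
\node at (8,-0.55) {$\beta_E=-1$};
\end{tikzpicture}
\caption{Three smooth lattice polygons in which $\beta_E/d_E$ is the same for all edges $E$. The triangle and the parallelogram occur as faces of products of simplices. The hexagon is the Newton polygon of $(1+x)(1+y)(1+xy)$, whose coefficients are $2$ at the interior point and $1$ at the vertices; it must be excluded.}
\label{fig:polygons}
\end{figure}

All $\beta_E$ of a $2$-face thus have the same sign, and Figure~\ref{fig:polygons} shows a smooth polygon for each sign. The hexagon passes all tests on $\Delta$ found so far: at each vertex $v+b_1+b_2=(1,1)$, which is \eqref{eq:vertex} with $\lambda=1$, and $\kappa_F=-1$. If $\Delta$ is this hexagon, Lemma~\ref{lem:edge} at $v=0$ gives $R_2=(1+y_1)^2$ and $a_{(1,1)}=2$, $a_{(2,1)}=1$, by symmetry $a_{(1,2)}=1$, and \eqref{eq:diagcoef} at $v=(2,1)$ gives $a_{(2,2)}=1$. So $P$ is the polynomial of Example~\ref{ex:hexagon}, which is not a solution. For dilated hexagons, and for faces of polytopes of higher dimension, a structural argument is needed.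

\section{Two-dimensional faces}\label{sec:faces}

\begin{proposition}\label{prop:faces}
Every $2$-face of $\Delta$ is a triangle whose three edges have the same length, or a parallelogram. That is, if $b,b'$ are the primitive edge vectors of the face at any of its vertices $v$, the face is $\operatorname{conv}(v,v+db,v+db')$ or $\operatorname{conv}(v,v+db,v+d'b',v+db+d'b')$.
\end{proposition}

Fix a $2$-face $F$ and a vertex of it, let $R(y_1,y_2)$ be the face polynomial, and identify $F$ with $\operatorname{Newt}R\subset\mathbb R^2$, so that the chosen vertex is $0$ with edge vectors $(1,0)$ and $(0,1)$. By Lemma~\ref{lem:vertex}, $F$ is a smooth polygon, and $\operatorname{supp}R$ contains each vertex and its translates by the two primitive edge vectors. Orient the boundary counterclockwise. For an edge $E$ let $e_E$ be its primitive direction, $E_-$ and $E_+$ the edges before and after it, and $\nu_E=\det(e_E,\,\cdot\,)$ the primitive inner normal, which is minimized on $F$ exactly along $E$. Smoothness and convexity give $\det(e_E,e_{E_+})=1$. At the initial vertex of $E$ the edge vectors are $e_E,-e_{E_-}$, at the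 final vertex $-e_E,e_{E_+}$, so \eqref{eq:beta} reads
\begin{equation}\label{eq:fan}
e_{E_-}+e_{E_+}+\beta_Ee_E=0,\qquad\nu_{E_-}+\nu_{E_+}+\beta_E\nu_E=0 .
\end{equation}

We recall the algebra needed. The Laurent ring $\mathbb C[y_1^{\pm1},y_2^{\pm1}]$ is the localization of $\mathbb C[y_1,y_2]$ at the monomials. It is a unique factorization domain whose units are the nonzero multiples of monomials and whose irreducible elements are, up to units, the irreducible polynomials not proportional to $y_1$ or $y_2$; two of these that differ by a unit are proportional. For such an $f$, the order $\operatorname{ord}_f$ of a rational function is the exponent of $f$ in its factorization, and it may be computed in any monomial coordinates.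

Factor $R=\mathrm{const}\cdot\prod_jf_j^{m_j}$ with pairwise nonproportional irreducible polynomials $f_j$; none is proportional to $y_1$ or $y_2$, as $R(0)\ne0$. Let
\[
\varepsilon_j=-\operatorname{ord}_{f_j}\mathcal H(R)
\]
be the order of the pole of $\mathcal H(R)=\mathcal B(R)/R^3$ along $f_j$. We compute these integers in two ways: globally, from Newton polygons, and locally, along the curve $f_j=0$.

\subsection{A balance formula on each edge}

Let $\Delta_j=\operatorname{Newt}f_j$, so that $F=\sum_jm_j\Delta_j$ by (P3). For a polynomial $f\neq0$ put $h_E(f)=-\min_{\operatorname{supp}f}\nu_E$, which is additive under products, and let $\ell_E(f_j)\ge0$ be the length of the face of $\Delta_j$ on which $\nu_E$ is minimal.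

\begin{lemma}\label{lem:summand}
For every edge $E$ and every $j$,
\begin{equation}\label{eq:summand}
\ell_E(f_j)=h_{E_-}(f_j)+h_{E_+}(f_j)+\beta_Eh_E(f_j),
\end{equation}
and $\sum_jm_j\ell_E(f_j)=d_E$.
\end{lemma}

\begin{proof}
A point $\sum_jm_ju_j$ with $u_j\in\Delta_j$ minimizes a functional $\varphi$ on $F$ if and only if each $u_j$ minimizes $\varphi$ on $\Delta_j$. Thus, if $G_j$ is the face of $\Delta_j$ on which $\nu_E$ is minimal, $E=\sum_jm_jG_j$. Each $G_j$ is a lattice segment $[v_j,v_j']$ with $v_j'-v_j=\ell_E(f_j)e_E$, possibly a point. The initial and final vertices of $E$ are $v=\sum_jm_jv_j$ and $v'=\sum_jm_jv_j'$, which gives the second claim. Now $v$ minimizes $\nu_{E_-}$ and $\nu_E$ on $F$, and $v'$ minimizes $\nu_{E_+}$. Hence $\nu_{E_-}(v_j)=-h_{E_-}(f_j)$, $\nu_E(v_j)=-h_E(f_j)$ and $\nu_{E_+}(v_j')=-h_{E_+}(f_j)$. Since $\nu_{E_+}(e_E)=\det(e_{E_+},e_E)=-1$, we get $\nu_{E_+}(v_j)=-h_{E_+}(f_j)+\ell_E(f_j)$. Evaluating the second relation in \eqref{eq:fan} at $v_j$ gives \eqref{eq:summand}.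
\end{proof}

\begin{lemma}\label{lem:balance}
For every edge $E$ of $F$,
\begin{equation}\label{eq:balance}
\sum_j\varepsilon_j\,\ell_E(f_j)=2+\beta_E .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:face}, $\mathcal B(R)=\mathrm{const}\cdot y_1^{s}y_2^{s'}\prod_jf_j^{3m_j-\varepsilon_j}$. Here $s$ is the minimum of the first coordinate on $\operatorname{supp}\mathcal B(R)$, that is, by (P1), over the sums of three affinely independent points of $\operatorname{supp}R\subset\mathbb Z_{\ge0}^2$. Such points do not all lie on an axis, and $(0,0)+(1,0)+(0,1)=(1,1)$ occurs, so $s=1$ and likewise $s'=1$.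

Next, $h_E(\mathcal B(R))=3h_E(R)-1$. Indeed $\nu_E$ takes integer values at least $-h_E(R)$ on $\operatorname{supp}R$, with equality only on $E$, and three affinely independent points are not all on $E$; so $\nu_E\ge-3h_E(R)+1$ on $\operatorname{supp}\mathcal B(R)$. Equality holds for the points $v,\ v+e_E,\ v-e_{E_-}$, with $v$ the initial vertex of $E$, because $\nu_E(-e_{E_-})=\det(e_{E_-},e_E)=1$. By additivity,
\[
-\nu_E(1,1)+\sum_j(3m_j-\varepsilon_j)h_E(f_j)=3\sum_jm_jh_E(f_j)-1,
\]
that is, $\sum_j\varepsilon_jh_E(f_j)=1-\nu_E(1,1)$ for every edge $E$. Add these equations for $E_-$ and $E_+$ and $\beta_E$ times the equation for $E$. The left side becomes $\sum_j\varepsilon_j\ell_E(f_j)$ by \eqref{eq:summand}, and the right side becomes $2+\beta_E$ by \eqref{eq:fan}.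
\end{proof}

On the models the formula is visible. For $R=(1+y_1+y_2)^d$ we have $\mathcal H(R)=d^2y_1y_2(1+y_1+y_2)^{-3}$, and \eqref{eq:balance} reads $3\cdot1=2+1$. For $R=(1+y_1)^d(1+y_2)^{d'}$ we have $\mathcal H(R)=dd'y_1y_2(1+y_1)^{-2}(1+y_2)^{-2}$, and it reads $2\cdot1=2+0$. When $\beta_E<0$ the right side is at most $1$, so poles of order two or three are too large. We now show that, when all $\beta_E$ are negative, only such poles can enter \eqref{eq:balance}.

\subsection{Pole orders}

No $f_j$ is a monomial, so $\Delta_j$ is a segment or a polygon. Call $f_j$ \emph{binomial} if $\Delta_j$ is a segment. Then $f_j$ is a monomial times a polynomial in one monomial $\xi$ with primitive exponent; this polynomial splits into linear factors, so irreducibility gives $f_j=\text{unit}\cdot(1+c\,\xi)$ with $c\ne0$. A binomial factor is \emph{parallel} to $E$ if $\ell_E(f_j)>0$.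

\begin{lemma}\label{lem:parallel}
For each edge $E$, at most one binomial factor $f_j$ is parallel to $E$, and it has $\ell_E(f_j)=1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:edge}, $\operatorname{in}_{\nu_E}R=\text{unit}\cdot(1+c_E\xi_E)^{d_E}$ with $\xi_E=y^{e_E}$ and $c_E>0$. The element $1+c_E\xi_E$ is irreducible, because $\xi_E$ is one of two monomial coordinates. By (P3), $\operatorname{in}_{\nu_E}f_j$ divides $\operatorname{in}_{\nu_E}R$, so it is a unit times a power of $1+c_E\xi_E$. If $f_j$ is binomial and parallel to $E$, then $\nu_E$ is constant on the segment $\Delta_j$ and $f_j=\operatorname{in}_{\nu_E}f_j$. By irreducibility $f_j=\text{unit}\cdot(1+c_E\xi_E)$, which determines $f_j$ up to a constant and gives $\ell_E(f_j)=1$.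
\end{proof}

\begin{lemma}\label{lem:three}
If $f_j$ is not binomial, then $\varepsilon_j=3$.
\end{lemma}

\begin{proof}
Write $f=f_j$, $m=m_j$ and $R=f^mh$ with $f\nmid h$. Let $L=(\theta_i\theta_l\log f)$ and $H=(\theta_i\theta_l\log h)$. For $2\times2$ matrices,
\[
\mathcal H(R)=\det(mL+H)=m^2\det L+m\operatorname{tr}(\operatorname{adj}(L)H)+\det H .
\]
The entries of $H$ have denominator $h^2$ and no pole along $f$. The entries of $\operatorname{adj}(L)$ are entries of $L$ up to sign and have poles of order at most two. Finally $\det L=\mathcal B(f)/f^3$. So $\varepsilon_j=3$ as soon as $f\nmid\mathcal B(f)$.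

Suppose $f\mid\mathcal B(f)$; we show that $f$ is binomial. Write $g_i=\theta_if$ and $g_{il}=\theta_i\theta_lf$. Let $Z=\{f=0\}\cap(\mathbb C^*)^2$. Expanding the bordered determinant where its corner entry vanishes gives
\[
0=\mathcal B(f)=-\big(g_1^2g_{22}-2g_1g_2g_{12}+g_2^2g_{11}\big)\qquad\text{on }Z .
\]
This says that the direction $[g_1:g_2]$ of the logarithmic gradient does not move along $Z$. To see it, let $\tau=g_2\theta_1-g_1\theta_2$. Then $\tau f=0$, and
\[
g_2\,\tau g_1-g_1\,\tau g_2=g_2(g_2g_{11}-g_1g_{12})-g_1(g_2g_{12}-g_1g_{22})=0\qquad\text{on }Z .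
\]
Two coprime polynomials in two variables have finitely many common zeros. Applied to $f$ and $y_1y_2$, and to $f$ and a nonzero partial derivative of $f$, this yields a point of $Z$ with $df\ne0$. Near it $Z$ is a smooth curve, $\tau$ is a nowhere vanishing vector field tangent to $Z$, and one of $g_1,g_2$, say $g_2$, does not vanish. Then $\tau(g_1/g_2)=0$ on $Z$, so $g_1/g_2$ is constant along this piece of curve. Thus there are constants $(a,b)\ne(0,0)$ such that $ag_1+bg_2$ has infinitely many common zeros with $f$, and $f$ divides $ag_1+bg_2$. The support of $ag_1+bg_2$ is contained in $\operatorname{supp}f$, so the degrees in $y_1$ and in $y_2$ show that the quotient is a constant $c'$. Comparing coefficients in $a\theta_1f+b\theta_2f=c'f$ gives $a\alpha_1+b\alpha_2=c'$ for all $\alpha\in\operatorname{supp}f$. The real or the imaginary part of this equation defines a real line containing $\operatorname{supp}f$, so $f$ is binomial.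
\end{proof}

\begin{lemma}\label{lem:two}
If $f_j$ and $f_l$ are binomial and the segments $\Delta_j,\Delta_l$ are not parallel, then $\varepsilon_j=2$.
\end{lemma}

\begin{proof}
Choose monomial coordinates $(\xi,\eta)$ with $f_j=\text{unit}\cdot(\xi-\zeta)$, $\zeta\ne0$, and write $R=(\xi-\zeta)^mh$ with $m=m_j$ and $h$ a Laurent polynomial not divisible by $\xi-\zeta$. Let $H$ be the matrix of $\log h$ with respect to $\theta_\xi,\theta_\eta$. By (P2) and the computation in \eqref{eq:onevar},
\[
\mathcal H(R)=\det\begin{pmatrix}H_{11}-\dfrac{m\zeta\xi}{(\xi-\zeta)^2}&H_{12}\\[1ex]H_{12}&H_{22}\end{pmatrix}=-\frac{m\zeta\xi}{(\xi-\zeta)^2}\,H_{22}+\det H .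
\]
The entries of $H$ have no pole along $\xi=\zeta$, so the pole has order exactly two if $H_{22}=\theta_\eta^2\log h$ does not vanish identically on $\xi=\zeta$. Now $f_l=\text{unit}\cdot(1+c\,\xi^a\eta^b)$ with $c\ne0$ and $b\ne0$, and $f_l$ divides $h$. So $h(\zeta,\eta)$ is a nonzero Laurent polynomial in $\eta$ that vanishes at the solutions $\eta\in\mathbb C^*$ of $1+c\,\zeta^a\eta^b=0$. By \eqref{eq:onevar}, $H_{22}(\zeta,\eta)=\theta_\eta^2\log h(\zeta,\eta)$ has a double pole there and is not identically zero.
\end{proof}

The second binomial factor is needed in Lemma~\ref{lem:two}: for $R=(1+y_1)f$ with $f=1+y_1+y_2$ the same formula gives $\mathcal H(R)=y_1y_2(1+y_1)^{-1}f^{-2}+y_1y_2f^{-3}$, with a simple pole along $1+y_1$. This is where Lemma~\ref{lem:kappa} helps, since it makes all edges negative at once.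

\subsection{Proof of Proposition~\ref{prop:faces}}

\emph{The case $\kappa_F<0$ does not occur.} If no binomial factor is parallel to an edge $E$, then all $f_j$ with $\ell_E(f_j)>0$ have $\varepsilon_j=3$ by Lemma~\ref{lem:three}, and there is at least one since $\sum_jm_j\ell_E(f_j)=d_E\ge1$. Then \eqref{eq:balance} gives $2+\beta_E\ge3$. Suppose $\kappa_F<0$, so that $\beta_E<0$ for all $E$. Then each edge $E$ has a parallel binomial factor, exactly one by Lemma~\ref{lem:parallel}. The factors belonging to $E$ and to $E_+$ have nonparallel segments, so the factor belonging to $E$ has $\varepsilon=2$ by Lemma~\ref{lem:two}. Now \eqref{eq:balance} gives $2+\beta_E=2+3\sum_{f_j\text{ not binomial}}\ell_E(f_j)\ge2$, a contradiction.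

Let $F$ have $s\ge3$ edges $E_i$, numbered counterclockwise and periodically by $i\in\mathbb Z$, with $e_i=e_{E_i}$, $\beta_i=\beta_{E_i}$, $d_i=d_{E_i}$. In this paragraph and the next two, $e_i$ has this meaning only. After a linear change of determinant $1$, $e_1=(1,0)$ and $e_2=(0,1)$. By convexity there are arguments $\phi_i$ of $e_i$ with $\phi_1=0$, $0<\phi_{i+1}-\phi_i<\pi$ and $\phi_{s+1}=2\pi$. By \eqref{eq:fan}, $e_{i+1}=-e_{i-1}-\beta_ie_i$, and the boundary closes up: $\sum_{i=1}^sd_ie_i=0$.

\emph{The case $\kappa_F>0$.} All $\beta_i\ge1$. Then $e_3=(-1,-\beta_2)$, so $\phi_3\in(\pi,\frac{3\pi}2)$, and $e_4=(\beta_3,\beta_2\beta_3-1)$ has positive first and nonnegative second coordinate. Since $\phi_4\in(\phi_3,\phi_3+\pi)\subset(\pi,\frac{5\pi}2)$, we get $\phi_4\ge2\pi=\phi_{s+1}$, so $s\le3$. Thus $s=3$ and $e_4=e_1$, which gives $\beta_3=\beta_2=1$ and $e_3=(-1,-1)$. Closing up gives $d_1=d_2=d_3$.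

\emph{The case $\kappa_F=0$.} All $\beta_i=0$, so $e_3=-e_1$, $e_4=-e_2$, $e_5=e_1$, with $\phi_3=\pi$, $\phi_4=\frac{3\pi}2$, $\phi_5=2\pi$. Hence $s=4$, and closing up gives $d_1=d_3$ and $d_2=d_4$. \qed

\section{Products of simplices}\label{sec:product}

This section is combinatorial. Let $\mathcal P$ be the class of smooth polytopes in $\mathbb R^n$ all of whose $2$-faces are as in Proposition~\ref{prop:faces}. We show that a member of $\mathcal P$ is determined by what is seen from one vertex.

Let $\Pi\in\mathcal P$, and let $v$ be a vertex with primitive edge vectors $b_1,\dots,b_n$ and edge lengths $d_1,\dots,d_n$. For $i\ne j$ let $F_{ij}$ be the $2$-face spanned by $b_i,b_j$. Write $i\sim_vj$ if $i=j$ or $F_{ij}$ is a triangle; then $d_i=d_j$. The \emph{data at $v$} are the point $v$, the vectors $b_i$, the lengths $d_i$ and the relation $\sim_v$. We use that a diagonal of a parallelogram $2$-face is not an edge of $\Pi$: distinct faces have disjoint relative interiors, and the midpoint of the diagonal lies in the relative interior of the $2$-face.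

\begin{lemma}\label{lem:equiv}
The relation $\sim_v$ is an equivalence relation.
\end{lemma}

\begin{proof}
Let $i,j,l$ be distinct with $i\sim_vj\sim_vl$, and let $d$ be the common length. The triangles $F_{ij}$ and $F_{jl}$ provide edges from $v''=v+db_j$ to $v+db_i$ and to $v+db_l$. If these two edges spanned a parallelogram, its fourth vertex would be $v+d(b_i+b_l-b_j)$, which is not in $v+\operatorname{cone}(b_1,\dots,b_n)\supset\Pi$. So they span a triangle, and $[v+db_i,v+db_l]$ is an edge of $\Pi$. If $F_{il}$ were a parallelogram, this edge would be its diagonal. Hence $i\sim_vl$.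
\end{proof}

Now move along the $i$-th edge to $v'=v+d_ib_i$. We index the edges at $v'$ as follows: the index $i$ goes to the edge back to $v$, and the index $j\ne i$ to the second edge of $F_{ij}$ at $v'$. These $n$ edges are distinct, since $F_{ij}\cap F_{il}=[v,v']$ for $j\ne l$, so they are all the edges at $v'$. Moving back from $v'$ along its $i$-th edge restores the indexing at $v$. From the shapes of the faces,
\begin{equation}\label{eq:transport}
b_i'=-b_i,\qquad b_j'=b_j-b_i\ \text{ if }i\ne j\sim_vi,\qquad b_j'=b_j\ \text{ if }j\not\sim_vi,\qquad d_j'=d_j\ \text{ for all }j .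
\end{equation}

\begin{lemma}\label{lem:transport}
For all $j,l$ we have $j\sim_vl$ if and only if $j\sim_{v'}l$.
\end{lemma}

\begin{proof}
Let $j\ne l$. If one of them, say $l$, equals $i$, both relations describe the face $F_{ij}$. So $i$ has the same relatives at $v$ and at $v'$. Let $i\notin\{j,l\}$. If $i$ is related to one of them, say to $j$, then Lemma~\ref{lem:equiv} at $v$ and at $v'$ gives $j\sim_vl\Leftrightarrow i\sim_vl\Leftrightarrow i\sim_{v'}l\Leftrightarrow j\sim_{v'}l$.

It remains to treat the case where $i$ is related to neither $j$ nor $l$. The roles of $v$ and $v'$ are symmetric, so it suffices to exclude $j\sim_vl$, $j\not\sim_{v'}l$. Let $d=d_j=d_l$. We expect a triangular prism, and we find its third rectangular side. Move from $v$ along the $j$-th edge to $v''=v+db_j$. By \eqref{eq:transport} the edges at $v''$ with indices $l$ and $i$ have directions $b_l-b_j$ and $b_i$ and lengths $d$ and $d_i$. By the first case, applied to this move, $j\sim_{v''}l$ and $j\not\sim_{v''}i$, so $i\not\sim_{v''}l$ by Lemma~\ref{lem:equiv}. These two edges therefore span a parallelogram, which has the edge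
\[
[v''+d_ib_i,\ v''+d_ib_i+d(b_l-b_j)]=[v'+db_j,\ v'+db_l].
\]
At $v'$ we have $b_j'=b_j$ and $b_l'=b_l$, both of length $d$. If $j\not\sim_{v'}l$, they span a parallelogram with this edge as a diagonal, a contradiction.
\end{proof}

\begin{proposition}\label{prop:product}
There are a partition $\{1,\dots,n\}=I_1\sqcup\dots\sqcup I_k$ and positive integers $d_1,\dots,d_k$ such that, with $n_a=|I_a|$,
\[
\Delta=\Big\{x\in\mathbb R_{\ge0}^n:\ \sum_{i\in I_a}x_i\le d_a\ \text{ for }a=1,\dots,k\Big\},\qquad\lambda d_a=n_a+1 .
\]
In particular $\lambda>0$.
\end{proposition}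

\begin{proof}
By \eqref{eq:transport} and Lemma~\ref{lem:transport}, the data at a vertex determine the data at all adjacent vertices. Let $\Pi_1,\Pi_2\in\mathcal P$ have the same data at a common vertex. The edge graph of a polytope is connected, and induction along an edge path of $\Pi_1$ shows that each vertex of $\Pi_1$ is a vertex of $\Pi_2$ with the same data. By symmetry $\Pi_1=\Pi_2$.

By Lemma~\ref{lem:vertex} and Proposition~\ref{prop:faces}, $\Delta\in\mathcal P$, with edge vectors $e_1,\dots,e_n$ at $0$. Let $I_1,\dots,I_k$ be the classes of $\sim_0$ and $d_a$ the common edge length on $I_a$. Let $D$ be the polytope in the statement, the product of the simplices $D_a=\operatorname{conv}(0,\,d_ae_i:i\in I_a)\subset\mathbb R^{I_a}$. All edges of $D_a$ have length $d_a$, and the primitive edge vectors are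
\begin{equation}\label{eq:simplexedges}
e_j\ (j\in I_a)\ \text{ at }0,\qquad-e_i\ \text{ and }\ e_j-e_i\ (j\in I_a\setminus\{i\})\ \text{ at }d_ae_i .
\end{equation}
Each list is a basis of $\mathbb Z^{I_a}$. A vertex of $D$ is a choice of a vertex in each $D_a$, and its edge vectors are the union of the corresponding lists, so $D$ is smooth. Faces of a product are products of faces, so a $2$-face of $D$ is a triangle in one factor, with all sides $d_a$, or a product of edges of two factors. Thus $D\in\mathcal P$, and its data at $0$ are those of $\Delta$. Hence $\Delta=D$.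

At the vertex $v=d_ae_i$, $i\in I_a$, the edge vectors are those of the second list in \eqref{eq:simplexedges} and the $e_j$ with $j\notin I_a$. The $i$-th coordinate of \eqref{eq:vertex} is $-n_a=1-\lambda d_a$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

We know the Newton polytope of $P$ but not its coefficients. Rather than compute them, we observe that $\log P$ defines a K\"ahler--Einstein metric on a compact manifold and use the following theorem of Bando and Mabuchi \cite{BM}: \emph{on a compact complex manifold $X$ with $c_1(X)>0$, if two K\"ahler forms satisfy $\rho=c\,\omega$ with the same constant $c>0$, then one is the pull-back of the other under an element of the identity component $\operatorname{Aut}^0(X)$ of the automorphism group.}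

\subsection{Extension to a product of projective spaces}

Let $X=\prod_a\mathbb{CP}^{n_a}$, with the affine chart $\mathbb C^n=\prod_a\mathbb C^{I_a}\ni z$. For a vertex $v$ of $\Delta$ with edge vectors $b_1,\dots,b_n$ put $w_i=z^{b_i}$, so that $|w_i|^2=y_i$. By \eqref{eq:simplexedges}, the part of $w$ belonging to the $a$-th factor consists of the $z_j$, $j\in I_a$, if the $a$-th component of $v$ is $0$, and of $1/z_i$ and $z_j/z_i$, $j\in I_a\setminus\{i\}$, if it is $d_ae_i$. These are the standard affine coordinates of $\mathbb{CP}^{n_a}$. So each vertex $v$ gives a chart $\mathbb C^n\ni w$ of $X$, and these charts cover $X$.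

On the dense open set $(\mathbb C^*)^n$, which lies in all charts, let $\omega=\frac i2\partial\bar\partial\log P$. Since $\log x^v$ is pluriharmonic there, $\omega=\frac i2\partial\bar\partial\log P_v(|w_1|^2,\dots,|w_n|^2)$. The function $P_v$ is smooth and positive on the whole chart, so $\omega$ extends smoothly to each chart, the extensions agree by continuity, and $\omega$ is a smooth closed $(1,1)$-form on $X$. In the chart of $v$, the Hermitian matrix $(\partial_{w_i}\bar\partial_{w_j}\log P_v)$ is positive definite at $w=0$, where it is diagonal with entries $a_{v+b_i}/a_v$, and its determinant never vanishes by \eqref{eq:chart}; as the chart is connected, it is positive definite everywhere. So $\omega$ is a K\"ahler form, and \eqref{eq:chart} gives $\rho=i\lambda\,\partial\bar\partial\log P_v=2\lambda\omega$ with $\lambda>0$. Near $z=0$ it is the K\"ahler form of $g$ near $p_0$.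

Let $\omega_0$ be the K\"ahler form of $g_0=\bigoplus_ad_ag_{FS}$. By Proposition~\ref{prop:product} and \eqref{eq:modelEinstein}, its Ricci form is $2\lambda\omega_0$, and by Section~\ref{sub:models}, $d_a=qc_a$ with $q$ a positive integer. The theorem of Bando and Mabuchi gives
\begin{equation}\label{eq:psi}
\psi\in\operatorname{Aut}^0(X)\qquad\text{with}\qquad\psi^*\omega_0=\omega .
\end{equation}
Thus a neighborhood of $p_0$ is holomorphically isometric to a neighborhood of $x_0=\psi(0)$ in $(X,g_0)$, and $g_0=q\bigoplus_ac_ag_{FS}$.

\subsection{From one point to all points}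

Rotation invariance is assumed at $p_0$ only, and we transport the conclusion by analyticity. We use Cartan's theorem: \emph{if two Riemannian manifolds have parallel curvature tensors, a linear isometry between tangent spaces at points $p$ and $x$ that preserves the curvature tensors is the differential at $p$ of an isometry from a neighborhood of $p$ onto a neighborhood of $x$.}

The metric $g$ is real analytic, being the pull-back of $g_{FS}$ under a holomorphic map, so $\nabla\mathrm{Rm}$ is a real analytic tensor field. It vanishes near $p_0$, because $(X,g_0)$ is a symmetric space, and hence on the connected manifold $M$. Let $L_0:T_{p_0}M\to T_{x_0}X$ be the differential of the isometry found above. For $p\in M$ let $\tau:T_{p_0}M\to T_pM$ be parallel transport along a path. The tensors $g$, $\mathrm{Rm}$ and the complex structure $J$ are parallel, so $L=L_0\tau^{-1}:T_pM\to T_{x_0}X$ preserves all three. Let $\chi$ be the local isometry with differential $L$, defined on a connected neighborhood of $p$. It carries $J_M$ to a parallel tensor field that equals $J_X$ at $x_0$. Two parallel fields that agree at one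 point of a connected set agree everywhere, so $\chi$ is holomorphic. This proves Theorem~\ref{thm:main}. \qed

\section{Potentials, global statements, and the hypotheses}\label{sec:complements}

\begin{proof}[Proof of Theorem~\ref{thm:potentials}]
If $\Phi$ has the stated form, it is the potential of $\bigoplus_aqc_ag_{FS}$ in the affine coordinates $\sqrt{\sigma_i}\,z_i$, and this metric is projectively induced by Section~\ref{sub:models}.

Conversely, let the metric be projectively induced near $0$, and use the notation of Section~\ref{sec:end}. We modify $\psi$ in \eqref{eq:psi} until it is diagonal up to a permutation. The action of $T$ on $\mathbb C^n$ extends to $X$ and preserves $\omega$ and $\omega_0$. Hence $\psi T\psi^{-1}$ preserves $\omega_0$ and is a torus in the identity component $K=\prod_aPU(n_a+1)$ of the group of holomorphic isometries of $g_0$. The torus $T$ is the diagonal maximal torus of $K$, of dimension $n$, so $\psi T\psi^{-1}$, which has the same dimension, is maximal too. Maximal tori of a compact connected Lie group are conjugate. Replacing $\psi$ by $\kappa\psi$ with a suitable $\kappa\in K$,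 which preserves $\psi^*\omega_0=\omega$, we may assume $\psi T\psi^{-1}=T$. Then $\psi$ permutes the fixed points of $T$, which are the origins of the affine charts. The permutation matrices in $K$ normalize $T$ and act transitively on these points, so we may also assume $\psi(0)=0$.

On a small polydisc write $\psi=(\psi_1,\dots,\psi_n)$ in the coordinates $z$. For $s\in T$ we have $\psi(s\cdot z)=\varsigma(s)\cdot\psi(z)$ with $\varsigma(s)=\psi s\psi^{-1}\in T$. So $\psi_i(s\cdot z)=\varsigma(s)_i\,\psi_i(z)$, and a monomial $z^\alpha$ can occur in $\psi_i$ only if $s^\alpha=\varsigma(s)_i$ for all $s$. At most one $\alpha$ has this property, so $\psi_i$ is a multiple of a monomial. Since $d\psi_0$ is invertible, $\psi_i=\gamma_iz_{\pi(i)}$ with $\gamma_i\ne0$ and $\pi$ a permutation. Now $\log P$ and $\sum_ad_a\log\big(1+\sum_{i\in I_a}|\gamma_i|^2|z_{\pi(i)}|^2\big)$ are potentials of $\omega$ near $0$. Their difference is pluriharmonic, $T$-invariant and zero at $0$, so it vanishes. Undoing the rescaling of the coordinates and replacing $I_a$ by $\pi(I_a)$, we obtain the formula, with $d_a=qc_a$.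

For the last statement apply Proposition~\ref{prop:poly} to any immersion. The polynomial $P=\prod_a(1+\sum_{i\in I_a}\sigma_ix_i)^{qc_a}$ is determined by $\Phi$ and has $\#A=\prod_a\binom{n_a+qc_a}{n_a}$ terms. So $N\ge\#A-1$, and the immersion is unitarily equivalent to $[\sqrt{a_\alpha}\,z^\alpha]_{\alpha\in A}$. By the multinomial theorem this is the normalized Segre--Veronese map in the coordinates $\sqrt{\sigma_i}\,z_i$, which attains $N=\#A-1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:complete}]
The universal cover $\widetilde M$ is complete, simply connected and locally holomorphically isometric to $(X,g_0)$, which is complete, simply connected and symmetric. By the Cartan--Ambrose--Hicks theorem, for complete simply connected manifolds with parallel curvature the isometry in Cartan's theorem is global. So a local holomorphic isometry extends to an isometry $\widetilde M\to X$, which is holomorphic by the parallelism argument of Section~\ref{sec:end}. The deck group acts on $X$ freely by automorphisms. By the holomorphic Lefschetz formula, an automorphism $\phi$ without fixed points has $\sum_i(-1)^i\operatorname{tr}\big(\phi^*|H^i(X,\mathcal O)\big)=0$.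 Here $H^0(X,\mathcal O)=\mathbb C$ and $H^i(X,\mathcal O)=0$ for $i>0$, so this number is $1$ for every automorphism, and every automorphism has a fixed point. Hence the deck group is trivial.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:toric}]
Let $Y$ be a compact toric manifold of dimension $n$, that is, a smooth compact toric variety. It is covered by invariant charts $\mathbb C^n$, centered at the fixed points of the torus $(\mathbb C^*)^n$, on which the torus acts in the standard way after an automorphism; the transition maps are unimodular monomial changes. The form $\frac{dz_1}{z_1}\wedge\dots\wedge\frac{dz_n}{z_n}$ is preserved up to sign by such changes and has simple poles along the invariant prime divisors, so the anticanonical class is represented by their sum, a nonzero effective divisor. Hence $\int_Yc_1\wedge\omega^{n-1}>0$. Since $\rho=2\lambda\omega$ represents $2\pi c_1$, we get $\lambda>0$.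

By Matsushima's theorem, for a compact K\"ahler--Einstein manifold with positive Einstein constant the identity component $K$ of the isometry group is a maximal compact subgroup of $\operatorname{Aut}^0(Y)$. In a connected Lie group, every compact subgroup lies in a maximal one and maximal compact subgroups are conjugate. So there is $\phi\in\operatorname{Aut}^0(Y)$ with $\phi T\phi^{-1}\subset K$, where $T$ is the compact torus, and $T$ acts by isometries of $\phi^*g$. This metric is again K\"ahler--Einstein and projectively induced. It has a potential on a polydisc around a fixed point, and the average of this potential over $T$ is a rotation invariant potential. As $Y$ is compact, $\phi^*g$ is complete, and Corollary~\ref{cor:complete} applies.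
\end{proof}

\begin{remark}[the hypotheses of Theorem~\ref{thm:main}]
None of the three hypotheses can be dropped.

(a) Finiteness of $N$ is used in Proposition~\ref{prop:poly}, to make $P$ a polynomial. The flat metric on $\mathbb C$ is Einstein with $\lambda=0$ and has the potential $|z|^2$; since $e^{|z|^2}=\sum_j|z^j|^2/j!$, it is induced by the map $z\mapsto[z^j/\sqrt{j!}\,]_{j\ge0}$ into the projective space of a Hilbert space.

(b) Without the Einstein condition, every polynomial $P$ with nonnegative coefficients and positive constant and linear coefficients gives a rotation invariant metric near $0$, induced by $[\sqrt{a_\alpha}\,z^\alpha]$. The one in Example~\ref{ex:hexagon} is not Einstein.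

(c) Rotation invariance is used to pass from $z,\bar z$ to the variables $x_i$. Consider the quadric $\mathcal Q=\{\sum_{j=0}^4Z_j^2=0\}\subset\mathbb{CP}^4$ with the induced metric. Its points are $[u+iu']$ with $u,u'\in\mathbb R^5$ orthonormal, so $SO(5)\subset U(5)$ acts transitively by isometries. The stabilizer of a point contains $SO(2)\times SO(3)$, acting on the tangent space $\mathbb C^3$ by unit scalars and real rotations. This action leaves no proper nonzero real subspace invariant, so the Ricci tensor has a single eigenspace and $\mathcal Q$ is Einstein. If $\mathcal Q$ were locally holomorphically isometric to a product $(X,g_0)$, the proof of Corollary~\ref{cor:complete} would make it biholomorphic to $X$. By the Lefschetz hyperplane theorem $H^2(\mathcal Q,\mathbb Z)$ is generated by the hyperplane class, which forces $X=\mathbb{CP}^3$; but the cube of the positive generator of $H^2$ is $2$ on $\mathcal Q$ and $1$ on $\mathbb{CP}^3$.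
\end{remark}

\begin{thebibliography}{9}

\bibitem{BM}
Bando and Mabuchi, \emph{Uniqueness of Einstein K\"ahler metrics modulo connected group actions}, 1987.

\bibitem{Salis}
Filippo Salis, \emph{Lower dimensional $S^1$-invariant K\"ahler-Einstein metrics via integrable structures}, arXiv:2206.07755 (2022).

\end{thebibliography}
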